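# A Graph Without Even Pairs: Disproving the Everett–Reed Conjecture

## 1. Holes, prisms, even pairs and contraction

All graphs are finite and simple. We say that $G$ *contains* $H$ if $H$ is an induced subgraph of $G$. The complement of $G$ is $\overline G$. We write $x\sim y$ for "adjacent" and $x\not\sim y$ for "non-adjacent". A vertex or set is complete (anticomplete) to another set if all (none) of the possible edges between them are present. A clique is a graph, or a vertex set, whose vertices are pairwise adjacent.

**Definition (path).** In these notes "path" always means chordless path. The length of a path is its number of edges. *Example.* In the cycle $1\,2\,3\,4$, the sequence $1\,2\,3$ is a path of length $2$, but $1\,2\,3\,4$ is not a path, because $1\sim4$ is a chord.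

**Definition (hole, antihole).** A hole is a chordless cycle with at least four vertices, and an antihole is the complement of a hole. The length of either is its number of vertices, and a hole is odd if its length is odd. *Example.* The cycle $C_4$ is a hole, while a triangle is not, so odd holes have length at least $5$. The antihole of length $4$ is two disjoint edges. The antihole of length $5$ is $C_5$ again: the complement of the cycle $1\,2\,3\,4\,5$ is the cycle $1\,3\,5\,2\,4$.

**Definition (prism).** A prism consists of two vertex-disjoint triangles and three vertex-disjoint paths $P_1,P_2,P_3$ between them, with no edges other than those of the triangles and of the paths. Each path has one end in each triangle, so it has length at least $1$. The prism is odd if all three lengths are odd, and even if all three are even.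

*Example 1.* If all lengths are $1$, we get the complement of the cycle $1\,2\,3\,4\,5\,6$: the triangles are $\{1,3,5\}$ and $\{2,4,6\}$, and the remaining edges are $14$, $36$, $52$. So the smallest odd prism is also the antihole of length $6$.

*Example 2.* If all lengths are $2$, we get a nine-vertex prism, the smallest even prism, because an even length is at least $2$. Call it $Q_9$. Its triangles are $\{s,t,w\}$ and $\{q,r,p\}$, and its three paths, which I call rails, are
$$s\,d\,q,\qquad t\,e\,r,\qquad w\,u\,p .$$

*Example 3.* Two paths of a prism, of lengths $\ell$ and $\ell'$, together with one edge of each triangle, form a hole of length $\ell+\ell'+2$. If $\ell$ and $\ell'$ have different parities, this is an odd hole. So in a graph with no odd hole, every prism is odd or even.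

**Definition (even pair).** An even pair is a pair $\{x,y\}$ of non-adjacent vertices such that every path between $x$ and $y$ has even length. *Example.* Opposite vertices of $C_4$ form an even pair. Two vertices in different components form an even pair, since there is no path to check. In $C_5$ two non-adjacent vertices are joined by paths of lengths $2$ and $3$, so $C_5$ has no even pair.

**Definition (contraction).** Contracting $x$ and $y$ in $G$ means removing them and adding one new vertex adjacent to every remaining vertex that was adjacent to at least one of $x,y$. The result is $G/xy$. *Example.* In the cycle $1\,2\,3\,4\,5\,6$, contract $1$ and $3$ to $z$. The neighbors of $z$ are $2,4,6$; we get the $4$-cycle $z\,4\,5\,6$ with a pendant vertex $2$ attached to $z$.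

**Definition (even-contractile).** A graph $G$ is even-contractile if it is a clique, or if there are graphs $G=G_0,G_1,\dots,G_k$ such that $G_k$ is a clique and, for $0\le i<k$, the graph $G_i$ has an even pair $\{x_i,y_i\}$ with $G_{i+1}=G_i/x_iy_i$. *Example.* Contracting two opposite vertices of $C_4$ gives a path with three vertices. Its ends form an even pair, and contracting them gives $K_2$. So $C_4$ is even-contractile.

**Definition (perfectly contractile).** A graph is perfectly contractile if each of its induced subgraphs is even-contractile. *Example.* The proper induced subgraphs of $C_4$ are a vertex, an edge, two isolated vertices (an even pair, which contracts to one vertex), and the path with three vertices. All are even-contractile, so $C_4$ is perfectly contractile. On the other hand $C_5$ is not a clique and has no even pair, so it is not even-contractile, and no graph that contains $C_5$ is perfectly contractile.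

## 2. The Everett–Reed conjecture

Let $\mathcal G$ be the class of graphs with no odd hole, no antihole of length at least $5$, and no odd prism. This class is closed under taking induced subgraphs.

**Conjecture (Everett and Reed).** A graph is perfectly contractile if and only if it belongs to $\mathcal G$.

The problem is taken from Frédéric Maffray, "Even pairs in square-free Berge graphs with no odd prism", arXiv:1502.03695 (2015). Two results may be used.

* (a) The "only if" direction holds: every perfectly contractile graph belongs to $\mathcal G$.
* (b) (Maffray and Trotignon) A graph with no odd hole, no antihole of length at least $5$, and no prism at all is perfectly contractile.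

So the question is this: can every graph with none of the three obstructions be shrunk to a clique by contracting even pairs? The answer is no, and already the first contraction can be impossible.

**Theorem 1.** There is a graph $G\in\mathcal G$ on $24$ vertices that is not a clique and has no even pair. Hence $G$ is not even-contractile, so not perfectly contractile, and the Everett–Reed conjecture is false.

**Theorem 2.** Every $H\in\mathcal G$ is an induced subgraph of some non-clique $\widehat H\in\mathcal G$ that has no even pair.

## 3. Cycles, antiholes and the nine-vertex prism

Let us test the conjecture by hand. In an odd hole, two non-adjacent vertices are joined by exactly two paths, whose lengths have odd sum; one of them is odd, so there is no even pair. In an antihole of length $n\ge5$, number the vertices along the complementary cycle. By rotation, a non-adjacent pair may be taken to be $\{1,2\}$, and $1\,3\,n\,2$ is a path of length $3$: the pairs $13$, $3n$, $n2$ are not consecutive on the cycle, hence adjacent, while $12$, $23$, $1n$ are consecutive, hence non-adjacent. So antiholes of length at least $5$ have no even pair. This covers the six-vertex odd prism.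

By (b), a graph in $\mathcal G$ that violates the conjecture contains a prism. Since it has no odd hole and no odd prism, that prism is even. So the first graph to examine is $Q_9$.

**Lemma 1.** Write the rails of $Q_9$ as $a\,m\,b$, $a'\,m'\,b'$, $a''\,m''\,b''$ in any order, where $\{a,a',a''\}$ is one triangle and $\{b,b',b''\}$ the other. Then $\{a,b\}$ is an even pair, and every non-adjacent pair that is not the pair of ends of one rail is joined by a path of odd length. So the even pairs of $Q_9$ are exactly $\{s,q\}$, $\{t,r\}$, $\{w,p\}$.

**Proof.** Take a path from $a$ to $b$. If it starts with $a\,m$, it is $a\,m\,b$, of length $2$. Otherwise it starts, say, with $a\,a'$. The next vertex is not $a''$, because $a''\sim a$; so the path continues $m'\,b'$. Since $b'\sim b$, the next vertex must be $b$, and the path has length $4$. So $\{a,b\}$ is an even pair.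

The other non-adjacent pairs consist of two vertices on different rails. Up to renaming rails and exchanging the two triangles they are $\{a,b'\}$, $\{a,m'\}$, $\{m,m'\}$, and the following are paths of lengths $3$, $5$, $3$:
$$a\,a'\,m'\,b',\qquad a\,a''\,m''\,b''\,b'\,m',\qquad m\,b\,b'\,m'.$$
There are no chords: the only edges of $Q_9$ between different rails are triangle edges; the first and third paths use both rails with one triangle edge and not two, and the second uses exactly the triangle edges $aa''$ and $b''b'$, since it contains neither $a'$ nor $b$. Within a rail, only consecutive vertices are adjacent, and they are consecutive on the path. $\square$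

Now contract. Contracting $\{s,q\}$ to $z$ gives $z$ the neighbors $t,w,d,p,r$, so $d$ becomes pendant. Now the paths from $t$ to $r$ are $t\,z\,r$, $t\,e\,r$ and $t\,w\,u\,p\,r$, all even. (A path through $z$ is $t\,z\,r$, as $z$ is adjacent to both ends.) Contract $\{t,r\}$ to $y$, with neighbors $z,w,e,p$. The paths from $w$ to $p$ are $w\,z\,p$, $w\,y\,p$, $w\,u\,p$, because $z$ and $y$ are each adjacent to both $w$ and $p$. Contract $\{w,p\}$ to $x$. What remains is a triangle $z\,y\,x$ with pendant vertices $d,e,u$ at $z,y,x$ respectively. The only path from $d$ to $y$ is $d\,z\,y$, so we may contract $d$ with $y$; this removes one pendant vertex and keeps the triangle. In the same way contract $e$ with $x$, and then $u$ with $z$. The result is a triangle, so $Q_9$ is even-contractile. The conjecture survives this test.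

## 4. Destroying the even pairs of a prism one at a time

If the conjecture were true, every non-clique in $\mathcal G$ would have an even pair. To refute it, we look for a non-clique in $\mathcal G$ without even pairs, and Lemma 1 suggests a start: take $Q_9$ and add vertices that destroy its three even pairs.

Let us destroy $\{s,q\}$ with a new vertex $v$ and an odd path $s\,v\,r\,q$; so $v\sim s$, $v\sim r$, $v\not\sim q$. The other adjacencies of $v$ are not free.

* The cycle $s\,v\,r\,q\,d$ has length $5$. Its possible chords are $sr,sq,rd$ (non-edges of $Q_9$), $vq$ (excluded) and $vd$. To avoid a $5$-hole we need $v\sim d$.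
* The cycle $s\,v\,r\,e\,t$ has length $5$, and its only possible chords are $ve$ and $vt$. So $v\sim e$ or $v\sim t$.

So $v$ must have many neighbors. The natural way to satisfy all such conditions is to make $v$ complete to $Q_9\setminus\{q\}$. Then $\{s,q\}$ is destroyed, but $\{v,q\}$ is a new non-adjacent pair. The neighbors of $q$ are $d,r,p$, and $v$ is adjacent to all of them. So every path from $q$ to $v$ has length exactly $2$, and $\{v,q\}$ is an even pair.

This is the point at which the approach stops: the vertex that destroys one even pair creates another. Repairing $\{v,q\}$ by another fresh vertex of the same sort leads to the same situation again. (I do not claim that every other choice of $v$ fails.) To destroy $\{v,q\}$, the vertex $q$ needs a neighbor outside $N(v)$. The way forward is to stop adding fresh vertices and to let several prisms act as repair kits for each other: the vertex $v$ that repairs one prism belongs to another one, and its own companions there supply the missing neighbors of $q$.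

## 5. Three units that repair one another

Delete $w$ from $Q_9$. Eight vertices remain. Any outside vertex complete to $\{s,t,u\}$ and anticomplete to the rest can play the role of $w$. We take three such eight-vertex units and let each supply the $w$ and the $v$ of the others.

**Definition (the graph $G$).** Indices are in $\mathbb Z/3$. For each $i$ there is a unit $U_i=X_i\cup Y_i$ with
$$X_i=\{s_i,t_i,u_i\},\qquad Y_i=\{p_i,q_i,r_i,d_i,e_i\}.$$

* (E1) Inside $U_i$ the edges are exactly $st,\ sd,\ dq,\ te,\ er,\ up,\ pq,\ pr,\ qr$, all with index $i$.
* (E2) $X_i$ is complete to $X_j$ for $i\ne j$.
* (E3) $X_i$ is complete to $Y_j$ for $i\ne j$, except that $u_i\not\sim r_{i-1}$ and $u_i\not\sim q_{i+1}$. These six non-adjacent pairs are called links.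
* (E4) $Y_i$ is anticomplete to $Y_j$ for $i\ne j$.

*Example.* The links at $u_1$ are $\{u_1,r_0\}$ and $\{u_1,q_2\}$. The vertex $d_{i+1}$ lies in no link, so by (E3) and (E4) it is complete to $X_i$ and anticomplete to $Y_i$. Hence
$$U_i\cup\{d_{i+1}\}\ \text{ induces } Q_9 \text{ with } w=d_{i+1}. \tag{1}$$
The vertex $u_{i-1}$ misses exactly $q_i$ in $U_i$ and is adjacent to $d_{i+1}$, so with the $Q_9$ of (1) it forms exactly the ten-vertex graph of Section 4, with $v=u_{i-1}$.

I list facts that will be used constantly.

* (F1) $s_i$ and $t_i$ are complete to $V(G)\setminus U_i$. Indeed they lie in no link.
* (F2) If $i\ne j$, each vertex of $X_j$ is complete to $X_i$ and adjacent to all but at most one vertex of $Y_i$. Indeed $s_j,t_j$ miss none, and $u_j$ misses exactly one: $r_i$ if $i=j-1$, and $q_i$ if $i=j+1$.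
* (F3) The only triangle in $U_i$ is $p_iq_ir_i$. The only hole in $U_i$ is the $6$-hole $s\,d\,q\,r\,e\,t$. The set $Y_i$ contains no hole.
* (F4) If $w\in Y_j$ and $i\ne j$, then $N(w)\cap U_i$ is $X_i$ or $\{s_i,t_i\}$. This is (E3), (E4), and the fact that $w$ is in at most one link with $u_i$.

For (F3), the neighborhoods in $U_i$ are $N(s)=\{t,d\}$, $N(t)=\{s,e\}$, $N(d)=\{s,q\}$, $N(e)=\{t,r\}$, $N(u)=\{p\}$, and none of these contains an edge; so a triangle can only be $pqr$. The vertex $u$ has degree $1$ in $U_i$, so it is in no hole of $U_i$. Without $u$, the only neighbors of $p$ are $q$ and $r$, which are adjacent; so $p$ is in no hole. The other six vertices induce a $6$-cycle. Finally $Y_i$ induces the triangle $pqr$ with pendant edges $qd$ and $re$.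

## 6. An odd path for every non-adjacent pair of $G$

**Proposition 1.** $G$ has no even pair.

**Proof.** For every non-adjacent pair we give a path of odd length. A pair lies inside a unit, or in $X_i\times X_j$, or in $X_i\times Y_j$, or in $Y_i\times Y_j$ with $i\neq j$.

**Step 1: pairs inside $U_i$.** The purpose here is to let the other two units act on $U_i$. By (1), $U_i\cup\{d_{i+1}\}$ induces $Q_9$. By Lemma 1, every non-adjacent pair of $U_i$ is joined by an odd path in this $Q_9$, except $\{s_i,q_i\}$ and $\{t_i,r_i\}$ (the third exceptional pair, $\{w,p\}$, is not inside $U_i$). These two are handled by the repair vertices: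
$$s_i\,u_{i-1}\,r_i\,q_i\qquad\text{and}\qquad t_i\,u_{i+1}\,q_i\,r_i .$$
In $Y_i$ the vertex $u_{i-1}$ misses only $q_i$, and $u_{i+1}$ misses only $r_i$, by (F2). So $s_i\sim u_{i-1}\sim r_i\sim q_i$, with $s_i\not\sim r_i$, $s_i\not\sim q_i$, $u_{i-1}\not\sim q_i$; and $t_i\sim u_{i+1}\sim q_i\sim r_i$, with $t_i\not\sim q_i$, $t_i\not\sim r_i$, $u_{i+1}\not\sim r_i$. Both are paths of length $3$.

**Step 2: pairs in $X_i\times X_j$, $i\ne j$.** There is nothing to do, since all such pairs are adjacent by (E2).

**Step 3: pairs in $X_j\times Y_i$, $i\ne j$.** The non-adjacent ones are the links, and these are the pairs $\{v,q\}$ that blocked us in Section 4. Let $u_j\not\sim z$ be a link with $z\in Y_i$, and let $k$ be the third index. Consider $u_j\,d_k\,s_j\,z$. Its edges exist by (E3), since $d_k$ and $s_j$ lie in no link. It is chordless, since $u_j\not\sim s_j$ by (E1), $d_k\not\sim z$ by (E4), and $u_j\not\sim z$. Its length is $3$. So the missing neighbor of $z$ outside $N(u_j)$ is $s_j$, the companion of $u_j$ in its own unit.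

**Step 4: pairs $z\in Y_i$, $w\in Y_j$, $i\neq j$.** These include the remaining exceptional pair $\{w,p\}$ of each $Q_9$ in (1). In $Y_i$ the only neighbor of $s_i$ is $d_i$ and the only neighbor of $t_i$ is $e_i$, so each vertex of $Y_i$ misses at least one of $s_i,t_i$; the same holds for $j$. Choose $x\in\{s_i,t_i\}$ with $x\not\sim z$ and $x'\in\{s_j,t_j\}$ with $x'\not\sim w$. By (F1), $z\sim x'\sim x\sim w$. The other three pairs, $zx$, $x'w$ and $zw$, are non-adjacent. So $z\,x'\,x\,w$ is a path of length $3$. $\square$

It remains to show that the repairs did not leave the class $\mathcal G$. The order matters: excluding antiholes first removes $C_5$ and the six-vertex odd prism, so that afterwards odd holes have at least $7$ vertices and odd prisms at least $8$. These sizes are needed later.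

## 7. No antihole of length at least $5$

**Proposition 2.** $G$ has no antihole of length at least $5$. In particular it has no $C_5$.

**Proof.** We work in $\overline G$, which has few edges between units. In $\overline G$:

* $Y_i$ is complete to $Y_j$ for $i\ne j$;
* there are no edges between $X_i$ and $X_j$ for $i\ne j$;
* the only edges between $X_i$ and $Y_j$, $i\ne j$, are the links;
* $X_i$ induces the path $s_i\,u_i\,t_i$.

Suppose $D$ is the vertex set of a chordless cycle of length $n\ge5$ in $\overline G$, and let $D_i=D\cap Y_i$. In $\overline G[D]$ all degrees are $2$, and there is no triangle and no $4$-cycle.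

**Step 1: how $D$ meets the sets $Y_i$.** This step limits the cases. If $D$ met all three sets $Y_i$, one vertex from each would give a triangle of $\overline G[D]$. If $D$ meets exactly two of them, the two intersections are complete to each other in $\overline G$. Sizes at least $2$ and $2$ would give a $4$-cycle, and a size at least $3$ on one side would give a vertex of degree at least $3$ on the other. So the sizes are $(1,1)$ or $(1,2)$ in some order.

**Step 2: $D$ meets no $Y_i$.** This case is impossible at once: $\overline G[X_1\cup X_2\cup X_3]$ consists of three disjoint paths, so it contains no cycle.

**Step 3: $D$ meets exactly one $Y_i$.** The aim is to force $D\subseteq U_i$. Let $j\ne i$. The $\overline G$-neighbors of $s_j$ are $u_j$ and vertices of $Y_j$, because $s_j$ lies in no link. Since $D\cap Y_j=\emptyset$, only $u_j$ can be a neighbor of $s_j$ in $D$. A vertex of $D$ needs two neighbors in $D$, so $s_j\notin D$; likewise $t_j\notin D$. Now the only possible neighbor of $u_j$ in $D$ is the end in $Y_i$ of its link, so $u_j\notin D$. Hence $D\subseteq U_i$, and $G[D]$ is an antihole in $U_i$. If $n=5$, then $G[D]$ is a $5$-hole, contradicting (F3). If $n\ge6$, number the vertices along the complementary cycle. Then $G[D]$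 contains two different triangles: $\{1,3,5\}$ and $\{2,4,6\}$ if $n=6$, and $\{1,3,5\}$ and $\{1,3,6\}$ if $n\ge7$. This contradicts (F3).

**Step 4: $D$ meets exactly $Y_i$ and $Y_j$; removal of the third unit.** Let $k$ be the third index. As before, the only possible neighbor of $s_k$ or $t_k$ in $D$ is $u_k$, so $s_k,t_k\notin D$. Then the only possible neighbors of $u_k$ in $D$ are its two link ends, one in $Y_i$ and one in $Y_j$. If $u_k\in D$, both are in $D$, and they are adjacent in $\overline G$, which gives a triangle. So $u_k\notin D$, and $D\subseteq U_i\cup U_j$.

**Step 5: sizes $(1,1)$.** We compare the rest of the cycle with the paths $s\,u\,t$. Let $D_i=\{y\}$ and $D_j=\{y'\}$. Then $yy'$ is an edge of the cycle, and the other $n-2\ge3$ vertices form a path of $\overline G[X_i\cup X_j]$. The components of that graph are two three-vertex paths, so our path is all of $s\,u\,t$ in one of $X_i,X_j$. By symmetry let it be in $X_i$. In the cycle each of $y,y'$ is $\overline G$-adjacent to one of the ends $s_i,t_i$. But $y'\in Y_j$ is complete to $\{s_i,t_i\}$ in $G$ by (F1), a contradiction.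

**Step 6: sizes $(1,2)$.** We again look at the rest of the cycle. Exchanging $i$ and $j$ if necessary, let $D_i=\{y\}$ and $D_j=\{y',y''\}$. The two neighbors of $y$ on the cycle are $y'$ and $y''$. They are not $\overline G$-adjacent, as there is no triangle, so $y'\sim y''$ in $G$. The other $n-3\ge2$ vertices form a path $R$ of $\overline G$. It is connected and contained in $X_i\cup X_j$, so it lies in $X_i$ or in $X_j$. One end of $R$ is $\overline G$-adjacent to $y'$, the other (distinct) end to $y''$, and there are no other $\overline G$-edges between $\{y',y''\}$ and $R$.

If $R\subseteq X_i$, each end of $R$ is $\overline G$-adjacent to a vertex of $Y_j$, hence is in a link, hence is $u_i$. The two ends are distinct, a contradiction.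

So $R\subseteq X_j$, and $R$ is one of $s_ju_j$, $u_jt_j$, $s_ju_jt_j$. Recall that inside $Y_j$ the only $G$-neighbor of $s_j$ is $d_j$, that of $t_j$ is $e_j$, and that of $u_j$ is $p_j$.

* $R=s_ju_j$. The vertex attached to $s_j$ is $G$-adjacent to $u_j$, so it is $p_j$. The vertex attached to $u_j$ is $G$-adjacent to $s_j$, so it is $d_j$. But $y'\sim y''$ in $G$, while $p_j\not\sim d_j$.
* $R=u_jt_j$. In the same way the two vertices are $p_j$ and $e_j$, but $p_j\not\sim e_j$.
* $R=s_ju_jt_j$. The vertex attached to $s_j$ is $G$-adjacent to both $u_j$ and $t_j$, so it equals both $p_j$ and $e_j$, which is impossible.

All cases are contradictory. $\square$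

## 8. No odd hole

**Proposition 3.** $G$ has no odd hole.

**Proof.** Let $C$ be an odd hole. By Proposition 2, $|C|\ge7$. We split according to the vertices of $X_1\cup X_2\cup X_3$ on $C$.

**Case 1: $C$ has no vertex of $X_1\cup X_2\cup X_3$.** Here connectivity suffices. By (E4), $C$ lies in one $Y_i$, which contains no hole by (F3).

**Case 2: $C$ contains some $x\in\{s_i,t_i\}$.** The purpose is to show that $C$ lies in $U_i$ apart from one vertex, and then to compute its length. By (F1), $x$ is adjacent to every vertex of $C\setminus U_i$, so $|C\setminus U_i|\le2$ and $|C\cap U_i|\ge5$. A vertex of $C\cap X_j$ with $j\ne i$ would, by (F2), have at least $4$ neighbors in $C\cap U_i$, which is impossible in a hole. So $C\setminus U_i\subseteq Y_j\cup Y_k$, where $j,k$ are the other two indices. Also $C\setminus U_i\ne\emptyset$, since the only hole in $U_i$ is even by (F3).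

Let $w\in C\setminus U_i$. Then $w\sim x$. Two vertices of $C\setminus U_i$ are non-adjacent, because otherwise they form a triangle with $x$. So the second neighbor of $w$ on $C$ is in $U_i$, hence in $X_i$ by (F4). It is not adjacent to $x$, again because $C$ has no triangle. Since $s_i\sim t_i$, it is $u_i$.

* If $C\setminus U_i=\{w,w'\}$, then $x\,w\,u_i\,w'$ is a $4$-cycle in $C$, impossible as $|C|\ge7$.
* If $C\setminus U_i=\{w\}$, then $C$ consists of $w$ and a path of $U_i$ from $x$ to $u_i$. This path avoids the other vertex of $\{s_i,t_i\}$, because that vertex is adjacent to $w$ by (F1), while the neighbors of $w$ on $C$ are $x$ and $u_i$. If $x=s_i$, the path starts $s\,d\,q$ and must end with $p\,u$, since $p$ is the only neighbor of $u$ in $U_i$. As $q\sim p$, it is $s\,d\,q\,p\,u$. If $x=t_i$, it is likewise $t\,e\,r\,p\,u$. So $|C|=6$, a contradiction.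

**Case 3: $C\cap(X_1\cup X_2\cup X_3)$ is non-empty and contained in $\{u_1,u_2,u_3\}$.** Now we remove the $u$'s. They are pairwise adjacent, so $C$ contains one of them, or two that are consecutive on $C$. Removing them leaves a path with at least $5$ vertices in $Y_1\cup Y_2\cup Y_3$, hence inside one $Y_i$ by (E4). As $|Y_i|=5$, the vertex set of the path is all of $Y_i$, which contains a triangle, a contradiction. $\square$

## 9. No odd prism

Let $Q$ be a prism with triangles $A=\{a_1,a_2,a_3\}$ and $B=\{b_1,b_2,b_3\}$, where $P_i$ joins $a_i$ to $b_i$. We use four elementary properties.

* (Q1) The six vertices of $A\cup B$ have degree $3$ and the others have degree $2$. This follows from the definition, as each $P_i$ has length at least $1$.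
* (Q2) $Q$ has exactly two triangles, and they are disjoint. A third triangle would need an edge of some $P_i$. But if $P_i$ has length $1$, its ends have no common neighbor; and if it has length at least $2$, each of its edges contains an interior vertex, whose two neighbors lie on $P_i$ and are non-adjacent.
* (Q3) Every hole of $Q$ is formed by two of the three paths. So every vertex of a $4$-hole of $Q$ has degree $3$ in $Q$.
* (Q4) Deleting one vertex, two adjacent vertices, or the three vertices of a triangle leaves $Q$ connected.

*Proof of (Q3).* Let $C$ be a hole of $Q$. The graph $Q\setminus A$ consists of the triangle $B$ with paths attached, so it contains no hole; hence $C$ meets $A$. As $C$ contains no triangle, it has at most two vertices in $A$. A vertex $a_i\in C$ has two neighbors in $C$, at most one of them in $A$; so $C$ uses the edge of $P_i$ at $a_i$ and exactly one other vertex $a_j$ of $A$. By the same argument it uses the edge of $P_j$ at $a_j$. Interior vertices of $P_i$ and $P_j$ have degree $2$, so $C$ contains all of $P_i$ and $P_j$. Their union already induces a cycle, so it equals $C$. If $|C|=4$, then $P_i$ and $P_j$ have length $1$, so all vertices of $C$ lie in $A\cup B$ and have degree $3$ by (Q1).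

*Proof of (Q4).* Suppose we delete one vertex, or two consecutive vertices, of some $P_i$. The other two paths form a connected cycle. What remains of $P_i$ consists of at most two subpaths, each containing $a_i$ or $b_i$, hence attached to that cycle. Otherwise we delete two or three vertices of one triangle, say of $A$. Then what remains of each $P_i$ is a path containing $b_i$, and these are joined by the triangle $B$.

**Proposition 4.** $G$ has no odd prism.

**Proof.** Let $Q$ be an odd prism in $G$. If all its paths have length $1$, it is an antihole of length $6$, excluded by Proposition 2. Each path of odd length has an even number of vertices, so $|Q|$ is even, and therefore $|Q|\ge8$.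

**Case 1: $Q$ has no vertex of $X_1\cup X_2\cup X_3$.** Connectivity suffices again: by (E4), $Q$ lies in one $Y_i$, but $|Y_i|=5$.

**Case 2: $Q$ contains some $x\in\{s_i,t_i\}$.** We bound the part of $Q$ outside $U_i$ and then treat its possible sizes. By (F1), $x$ is adjacent to all of $Q\setminus U_i$. Its degree in $Q$ is at most $3$, so $m:=|Q\setminus U_i|\le3$ and $|Q\cap U_i|\ge5$. A vertex of $Q\cap X_j$ with $j\ne i$ would have degree at least $4$ by (F2). So $Q\setminus U_i\subseteq Y_j\cup Y_k$, with $j,k$ the other indices. As $U_i$ has only one triangle, $m\ge1$. We now drop the index $i$ for vertices of $U_i$.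

* $m=1$, $Q\setminus U_i=\{w\}$. By (F4), $N(w)\cap U_i$ is $\{s,t,u\}$ or $\{s,t\}$, and $st$ is the only edge inside $\{s,t,u\}$. So the triangles of $U_i\cup\{w\}$ are $pqr$ and $wst$, and these are the two triangles of $Q$. All their vertices have degree $3$ in $Q$. In $U_i\cup\{w\}$ the neighbors of $s$ are $t,d,w$, so $d\in Q$. The neighbors of $t$ are $s,e,w$, so $e\in Q$. The third neighbor of $w$ must be $u$, so $u\in Q$. Hence $Q=U_i\cup\{w\}$ is the prism with paths $s\,d\,q$, $t\,e\,r$, $w\,u\,p$, which is even, a contradiction.

* $m=2$, $Q\setminus U_i=\{w,w'\}$. If $s,t\in Q$, then $wst$ and $w'st$ are triangles of $Q$ that share vertices, contradicting (Q2). So $Q\cap X_i\subseteq\{x,u\}$, and by (F4) the neighbors of $w$ in $Q$ lie in $\{x,u,w'\}$ and those of $w'$ in $\{x,u,w\}$. Suppose $w\not\sim w'$. All degrees in $Q$ are at least $2$, so each of $w,w'$ is adjacent in $Q$ to exactly $x$ and $u$. As $x\not\sim u$, the cycle $x\,w\,u\,w'$ is a $4$-hole of $Q$ with vertices $w,w'$ of degree $2$, contradicting (Q3). Suppose instead $w\sim w'$. Then $xww'$ is a triangle, so $w$ and $w'$ have degree $3$, hence both are adjacent to $u\in Q$. Then $uww'$ is a triangle that meets $xww'$, contradicting (Q2).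

* $m=3$. Then all three neighbors of $x$ in $Q$ are outside $U_i$, so $x$ has no neighbor in $Q\cap U_i$. Vertices of $Y_i$ have no neighbor in $Q\setminus U_i\subseteq Y_j\cup Y_k$. Let $x=s$. Then $t,d\notin Q$. The only possible neighbor of $e$ in $Q$ is then $r$, so $e\notin Q$. As $|Q\cap U_i|\ge5$, we get $Q\cap U_i=\{s,u,p,q,r\}$. Now $q$ lies in the triangle $pqr$ of $Q$, but its only neighbors in $Q$ are $p$ and $r$, contradicting (Q1). Let $x=t$. Then $s,e\notin Q$, the only possible neighbor of $d$ in $Q$ is $q$, so $d\notin Q$ and $Q\cap U_i=\{t,u,p,q,r\}$. Now $r$ lies in the triangle $pqr$ and has only the neighbors $p,q$ in $Q$, contradicting (Q1).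

**Case 3: $Q\cap(X_1\cup X_2\cup X_3)$ is non-empty and contained in $\{u_1,u_2,u_3\}$.** As for holes, we remove the $u$'s. They are pairwise adjacent, so those in $Q$ are one vertex, two adjacent vertices, or the vertices of a triangle. By (Q4), $Q\setminus\{u_1,u_2,u_3\}$ is connected, so by (E4) it lies in one $Y_i$ and has at most $5$ vertices. Since $|Q|\ge8$, we have $u_1,u_2,u_3\in Q$ and $Y_i\subseteq Q$. For $j\ne i$, the vertex $u_j$ has at least $4$ neighbors in $Y_i$ by (F2), contradicting (Q1). $\square$

**Proof of Theorem 1.** The graph $G$ has $3\cdot8=24$ vertices. By Propositions 2, 3 and 4, $G\in\mathcal G$. It is not a clique, and by Proposition 1 it has no even pair. A contraction sequence for $G$ would have to start either from a clique or with the contraction of an even pair, so there is none, and $G$ is not even-contractile. As $G$ is an induced subgraph of itself, it is not perfectly contractile. So the "if" direction of the conjecture fails. $\square$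

## 10. Embedding every graph of $\mathcal G$ in one without even pairs

Theorem 2 says that no $H\in\mathcal G$, however simple, prevents a larger graph of $\mathcal G$ from lacking even pairs. The plan is to attach copies of $G$ to $H$ by adding almost all edges between different pieces. In the complement this means almost no edges, and the few that remain will be bridges. We recall that a bridge of a graph is an edge that lies on no cycle, and that a graph on at least $3$ vertices is 2-connected if it is connected and stays connected after the deletion of any one vertex. *Example.* A cycle is 2-connected and has no bridge; every edge of a path is a bridge. A 2-connected graph has no bridge: a bridge $xy$ in a connected graph with at least $3$ vertices has an end, say $x$, with another neighbor, and deleting $x$ separates that neighbor from $y$. A graph is a join of parts $A$ and $B$ if these partition its vertices and $A$ is complete to $B$; a graph is a join of two non-empty parts exactly when its complement is disconnected.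

**Construction.** Let $H\in\mathcal G$, let $G$ be the graph of Section 5, and fix a vertex $a$ of $G$; it has a non-neighbor in $G$, as every vertex of $G$ does (inside its own unit). Let $S$ be the set of vertices of $H$ that have a non-neighbor in $H$.

* If $S=\emptyset$, so that $H$ is a clique, let $\widehat H$ be the disjoint union of $H$ and one copy of $G$, plus all edges between them.
* If $S\ne\emptyset$, take $H$ and, for each $v\in S$, a copy $G^v$ of $G$, in which $a^v$ is the copy of $a$. Add all edges between different pieces except the pairs $va^v$, $v\in S$.

*Example.* If $H$ consists of two non-adjacent vertices $v,v'$, then $\widehat H$ has $2+24+24=50$ vertices, and the only non-adjacent pairs between different pieces are $va^v$ and $v'a^{v'}$.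

**Proof of Theorem 2.** The graph $\widehat H$ contains $H$ as an induced subgraph, and it is not a clique because it contains $G$.

**Step 1: reduction of membership in $\mathcal G$ to 2-connectedness.** This step localizes forbidden subgraphs in one piece. The complement of $\widehat H$ is the disjoint union of $\overline H$ and copies of $\overline G$, plus the edges $va^v$ if $S\neq\emptyset$. Each copy of $\overline G$ is attached to the rest by at most one edge, so each edge $va^v$ is a bridge. An edge on no cycle of a graph is on no cycle of a subgraph. So an induced subgraph of this complement that is 2-connected contains no edge $va^v$, and being connected it lies inside $\overline H$ or inside one copy of $\overline G$. Suppose $\widehat H$ contains a forbidden graph $F$, that is, an odd hole, an antihole of length at least $5$, or an odd prism. If $\overline F$ is 2-connected, then $F$ is contained in $H$ or in $G$, which is impossible because both are in $\mathcal G$. So it suffices to show that $\overline F$ is 2-connected for every forbidden $F$.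

**Step 2: complements of forbidden graphs are 2-connected.** We use the fact that a sparse graph is not a join.

* If $F$ is an antihole of length at least $5$, then $\overline F$ is a cycle.
* Let $F$ be an odd hole. If $F=C_5$, then $\overline F=C_5$. If $F=C_n$ with $n\ge7$, delete at most one vertex from $F$. The result has at least $6$ vertices and maximum degree at most $2$. If its complement were disconnected, it would be a join of non-empty parts $A,B$ with, say, $|B|\ge3$, and a vertex of $A$ would have degree at least $3$, a contradiction.
* Let $F$ be an odd prism. If $|F|=6$, then $\overline F=C_6$. Otherwise $|F|\ge8$, as $|F|$ is even. Deleting at most one vertex leaves at least $7$ vertices and maximum degree at most $3$. If the complement of the result were disconnected, the result would be a join of non-empty parts $A,B$ with, say, $|B|\ge4$, and a vertex of $A$ would have degree at least $4$, a contradiction.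

So $\widehat H\in\mathcal G$.

**Step 3: $\widehat H$ has no even pair.** We give an odd path for each of the three kinds of non-adjacent pairs.

* Two non-adjacent vertices in the same copy of $G$. By Proposition 1 there is an odd path inside that copy, and it is chordless in $\widehat H$ because the copy is an induced subgraph. If $S=\emptyset$, there are no other non-adjacent pairs.
* Two non-adjacent vertices $v,v'$ of $H$. Both are in $S$. Consider $v\,a^{v'}\,a^v\,v'$. Consecutive vertices lie in different pieces and are not among the excepted pairs, so they are adjacent. The pairs $va^v$ and $a^{v'}v'$ are excepted, and $v\not\sim v'$. So this is a path of length $3$.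
* A pair $v,a^v$ with $v\in S$. Choose $y\in V(H)$ non-adjacent to $v$ and $x\in V(G^v)$ non-adjacent to $a^v$, with $y\ne v$ and $x\neq a^v$. Consider $v\,x\,y\,a^v$. The only vertex of $G^v$ that is not complete to $H$ is $a^v$, and its only non-neighbor in $H$ is $v$; so $v\sim x\sim y\sim a^v$. The pairs $vy$, $xa^v$, $va^v$ are non-adjacent. So this is a path of length $3$. $\square$

## 11. What the counterexample says about a forbidden list

Theorem 1 refutes even the weaker assertion that every non-clique graph of $\mathcal G$ has an even pair.

It also gives information on correct characterizations. Since $G$ is not perfectly contractile, it has an induced subgraph $M$ that is not perfectly contractile and all of whose proper induced subgraphs are. Suppose that a list of forbidden induced subgraphs characterizes the perfectly contractile graphs. Then $M$ contains some member of the list. That member is not perfectly contractile (it contains itself), so by the minimality of $M$ it is $M$. And $M$ belongs to $\mathcal G$, so it is not an odd hole, an antihole of length at least $5$, or an odd prism. So any correct characterization of perfectly contractile graphs by forbidden induced subgraphs must include at least one further graph, with at most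 $24$ vertices. By (b), $M$ contains a prism, and since $M\in\mathcal G$, Example 3 of Section 1 shows that this prism is even.
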